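# Increasing unions of accessible categories, and squares

## 1. Unions of full subcategories

Take a category $\mathcal M$ that is an increasing union of subcategories $\mathcal M_i$. Suppose each $\mathcal M_i$ is accessible and each inclusion $\mathcal M_i\to\mathcal M_j$ is accessible. Is $\mathcal M$ accessible? R. Paré and J. Rosický, in "Colimits of accessible categories" (arXiv:1110.0767, 2011), record two results. In ZFC the answer is yes if all inclusions are full. If there is a proper class of strongly compact cardinals, the answer is yes with no fullness. They add: "We do not know whether set theory is really necessary for the second result." These notes prove that some set-theoretic hypothesis is necessary, and they isolate the combinatorial statement that decides the matter. We begin with full inclusions, where the argument is easy, and then look for the place where fullness was used.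

**Vocabulary.** All posets, index sets and diagrams are small, and regular cardinals are infinite. For a regular cardinal $\theta$, a poset is *$\theta$-directed* if every subset of size $<\theta$ has an upper bound; "directed" means $\aleph_0$-directed. Such a poset is nonempty, because the empty subset has an upper bound. A *$\lambda$-directed diagram* is a functor from a $\lambda$-directed poset. We write $\downarrow\! p=\{q:q\le p\}$ and $\uparrow\! p=\{q:q\ge p\}$.

An object $x$ is *$\lambda$-presentable* if $\mathrm{Hom}(x,-)$ preserves $\lambda$-directed colimits. Explicitly, for every $\lambda$-directed $D:P\to\mathcal K$ with colimit $(l_p:D(p)\to L)$, every $u:x\to L$ factors through some $l_p$, and if $u,v:x\to D(p)$ satisfy $l_pu=l_pv$, then $D(p\to p')u=D(p\to p')v$ for some $p'\ge p$. A category with small hom-sets is *$\lambda$-accessible* if it has $\lambda$-directed colimits and a set of $\lambda$-presentable objects such that every object is a $\lambda$-directed colimit of objects from that set. A functor is *$\lambda$-accessible* if its domain and codomain are $\lambda$-accessible and it preserves $\lambda$-directed colimits.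 "Accessible" means $\lambda$-accessible for some regular $\lambda$, and "finitely" means $\lambda=\aleph_0$. These are the notions of Adámek–Rosický, *Locally Presentable and Accessible Categories* (cited as [AR]), and of Makkai–Paré, *Accessible Categories*.

An *embedding* is a faithful functor that is injective on objects; a *full embedding* is moreover full. For example, let $\mathbf{Inj}$ be the category of sets and injective functions. The inclusion $\mathbf{Inj}\to\mathbf{Set}$ is an embedding that is not full. A directed colimit of injections, formed in $\mathbf{Set}$, is a colimit in $\mathbf{Inj}$, since the map induced by a cocone of injections is injective. Finite sets are finitely presentable in $\mathbf{Inj}$, and every set is the directed union of its finite subsets. So this is an accessible embedding.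

We use three textbook facts.

1. **(F1)** A colimit of a diagram on a poset with fewer than $\lambda$ elements, all of whose objects are $\lambda$-presentable, is $\lambda$-presentable. (In $\mathbf{Set}$, limits of size $<\lambda$ commute with $\lambda$-directed colimits.)
2. **(F2)** Every object of an accessible category is $\nu$-presentable for some regular $\nu$. (It is a colimit of some small diagram of $\lambda$-presentable objects. Take $\nu\ge\lambda$ larger than the size of the diagram and use (F1).)
3. **(F3)** If $\nu$ is regular and $\nu\le\alpha$, every $\nu$-accessible category is $(2^\alpha)^+$-accessible [AR, 2.11 and 2.13(3)].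

**Directed colimits of embeddings are unions.** Let $I$ be a directed poset and let $F_{ij}:\mathcal M_i\to\mathcal M_j$ ($i\le j$) be a directed system of embeddings. An embedding is injective on arrows: if $Ff=Fg$, then $f,g$ have the same domain and codomain by injectivity on objects, and $f=g$ by faithfulness. So in the colimit $\mathcal M$, formed in $\mathbf{CAT}$, we may regard the $\mathcal M_i$ as subcategories with $\mathcal M_i\subseteq\mathcal M_j$ for $i\le j$ and $\mathcal M=\bigcup_i\mathcal M_i$ on objects and on arrows. Hom-classes of $\mathcal M$ are sets if those of the $\mathcal M_i$ are, because $I$ is a set.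

The only tool that the full case needs is a pigeonhole principle.

**Lemma 1.** Let $P$ be $\lambda$-directed, $A\subseteq P$ cofinal, and $A=\bigcup_{t\in T}A_t$ with $|T|<\lambda$. Then some $A_t$ is cofinal in $P$.

**Proof.** Otherwise choose, for each $t$, an element $p_t$ such that no element of $A_t$ is $\ge p_t$. Take $q\ge$ all $p_t$, and $a\in A$ with $a\ge q$. Then $a\in A_t$ for some $t$ and $a\ge p_t$, a contradiction. $\square$

A cofinal subset of a $\lambda$-directed poset is again $\lambda$-directed in the induced order: move an upper bound up into the subset.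

How could one compute a colimit in $\mathcal M$? Colimits are available in the single categories $\mathcal M_i$, so we want the diagram, or a cofinal part of it, to live in one $\mathcal M_i$. The next notion asks for this and allows us to forget some arrows.

**Definition.** Let $D:P\to\mathcal M$ be a diagram on a poset. A *$\theta$-concentration* of $D$ is a triple $(i,A,\sqsubseteq)$ where $i\in I$, $A\subseteq P$ is cofinal, and $\sqsubseteq$ is a $\theta$-directed partial order on $A$ contained in $\le$, such that $D(a)\in\mathcal M_i$ for $a\in A$ and $D(a\to b)\in\mathcal M_i$ whenever $a\sqsubseteq b$.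

For example, if all inclusions are full, $\lambda>|I|$ is regular and $P$ is $\lambda$-directed, then every $D:P\to\mathcal M$ has a $\lambda$-concentration. By Lemma 1, some $A=\{p:D(p)\in\mathcal M_i\}$ is cofinal. An arrow of $\mathcal M$ between objects of $\mathcal M_i$ lies in some $\mathcal M_j$ with $j\ge i$, hence in $\mathcal M_i$ by fullness of $F_{ij}$. So $(i,A,\le)$ is a $\lambda$-concentration.

**Proposition 2.** Let $\theta>|I|$ be regular, and suppose that all $\mathcal M_i$ have $\theta$-directed colimits and all $F_{ij}$ preserve them.

(i) If $D:P\to\mathcal M$ has a $\theta$-concentration $(i,A,\sqsubseteq)$, then $D$ has a colimit in $\mathcal M$. More precisely, a colimit $L$ of $D{\restriction}(A,\sqsubseteq)$ in $\mathcal M_i$ is a colimit of $D{\restriction}(A,\sqsubseteq)$ in every $\mathcal M_j$ with $j\ge i$, and its cocone extends to a colimit cocone of $D$ in $\mathcal M$.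

(ii) Each inclusion $\mathcal M_i\to\mathcal M$ preserves $\theta$-directed colimits.

**Proof.** Part (ii) is part (i) for $P$ $\theta$-directed, $D:P\to\mathcal M_i$, $A=P$ and $\sqsubseteq$ equal to $\le$. We prove (i). Let $(l_a:D(a)\to L)_{a\in A}$ be the colimit of $D{\restriction}(A,\sqsubseteq)$ in $\mathcal M_i$. It is a colimit in every $\mathcal M_j$, $j\ge i$, because $F_{ij}$ preserves it.

**Step 1: extend the cocone to $P$.** For $p\in P$ put $l_p=l_aD(p\to a)$ for any $a\in A$ with $a\ge p$. Given two choices $a,a'$, take $a''\in A$ with $a,a'\sqsubseteq a''$. Then $l_aD(p\to a)=l_{a''}D(p\to a'')=l_{a'}D(p\to a')$. So $l_p$ is well defined, and for $p\in A$ it is the old $l_p$ (choose $a=p$). If $p\le q\le a\in A$, then $l_qD(p\to q)=l_aD(q\to a)D(p\to q)=l_p$, so this is a cocone on $P$.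

**Step 2: existence of factorizations.** Let $(y_p:D(p)\to Y)_{p\in P}$ be a cocone in $\mathcal M$. Its arrows are scattered over the $\mathcal M_j$, but $(A,\sqsubseteq)$ is $\theta$-directed and $\theta>|I|$. So Lemma 1, applied to $(A,\sqsubseteq)$, gives one index, which we enlarge to some $j\ge i$, and a set $A'$ cofinal in $(A,\sqsubseteq)$ with $y_a\in\mathcal M_j$ for $a\in A'$. Since $A'$ is cofinal in $(A,\sqsubseteq)$, $L$ is the colimit of $D{\restriction}(A',\sqsubseteq)$ in $\mathcal M_j$, and there is $t:L\to Y$ in $\mathcal M_j$ with $tl_a=y_a$ for $a\in A'$. As $\sqsubseteq$ is contained in $\le$ and $A$ is cofinal in $P$, the set $A'$ is cofinal in $P$. For $p\in P$ choose $a\in A'$ with $a\ge p$; then $tl_p=tl_aD(p\to a)=y_aD(p\to a)=y_p$.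

**Step 3: uniqueness.** If $t,t':L\to Y$ both work, both lie in some $\mathcal M_j$ with $j\ge i$. There $(l_a)_{a\in A}$ is a colimit cocone, so $t=t'$. $\square$

**Proposition 3.** Let the $\mathcal M_i$ be accessible and the $F_{ij}$ accessible embeddings. Suppose that for every regular $\theta>|I|$ there is a regular $\lambda$ such that every $\lambda$-directed diagram in $\mathcal M$ has a $\theta$-concentration. Then $\mathcal M$ is accessible.

**Proof.** Enlarging $\lambda$ keeps the property in the hypothesis, since $\lambda'$-directed diagrams with $\lambda'\ge\lambda$ are $\lambda$-directed.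

**Step 1: choose the cardinals.** We first want one index of accessibility for all stages. Choose $\alpha\ge|I|$ so large that each $\mathcal M_i$ and each $F_{ij}$ is $\nu$-accessible for some $\nu\le\alpha$, and put $\theta=(2^\alpha)^+$. Then $\theta>|I|$, all $\mathcal M_i$ are $\theta$-accessible by (F3), and all $F_{ij}$ preserve $\theta$-directed colimits. Let $S_i$ be a set of $\theta$-presentable objects of $\mathcal M_i$ such that every object of $\mathcal M_i$ is a $\theta$-directed colimit of objects from $S_i$. An $x\in S_i$ may be less presentable in a later $\mathcal M_j$, but by (F2), and since $I$ and all $S_i$ are sets, there is a regular $\lambda\ge\theta$ such that every $x\in S_i$ is $\lambda$-presentable in $\mathcal M_j$ for all $j\ge i$. By hypothesis there is a regular $\lambda'\ge\lambda$ such that every $\lambda'$-directed diagram in $\mathcal M$ has a $\lambda$-concentration. Finally let $\lambda''=(2^{\alpha'})^+$ with $\alpha'\ge\lambda'$. We show that $\mathcal M$ is $\lambda''$-accessible.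

**Step 2: colimits exist.** Proposition 2(i), with $\lambda$ in the role of $\theta$, shows that $\mathcal M$ has $\lambda'$-directed colimits, hence $\lambda''$-directed ones.

**Step 3: each $x\in S_i$ is $\lambda'$-presentable in $\mathcal M$.** Let $D:P\to\mathcal M$ be $\lambda'$-directed, with $\lambda$-concentration $(k,A,\sqsubseteq)$. Colimits are unique up to isomorphism, so we may test with the colimit $(l_p:D(p)\to L)$ of Proposition 2(i). Then $L$ is the colimit of $D{\restriction}(A,\sqsubseteq)$ in every $\mathcal M_j$ with $j\ge k$. A morphism $u:x\to L$ of $\mathcal M$ lies in some $\mathcal M_j$ with $j\ge i,k$; since $x$ is $\lambda$-presentable in $\mathcal M_j$ and $(A,\sqsubseteq)$ is $\lambda$-directed, $u$ factors through some $l_a$. Now let $u,v:x\to D(p)$ satisfy $l_pu=l_pv$. Choose $a\in A$ with $a\ge p$, and $j\ge i,k$ such that $D(p\to a)u$ and $D(p\to a)v$ lie in $\mathcal M_j$. Then $l_aD(p\to a)u=l_aD(p\to a)v$ in $\mathcal M_j$, so there is $a'\in A$ with $a\sqsubseteq a'$ and $D(p\to a')u=D(p\to a')v$.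

**Step 4: generation.** We must write an arbitrary object of $\mathcal M$ as a $\lambda''$-directed colimit of $\lambda''$-presentable objects taken from a set. Let $X\in\mathcal M_i$ and write $X=\operatorname{colim}(E:Q\to\mathcal M_i)$ with $Q$ a $\theta$-directed poset and $E(q)\in S_i$. Every $T_0\subseteq Q$ with $|T_0|\le2^{\alpha'}$ lies in a $\theta$-directed $T\subseteq Q$ with $|T|\le2^{\alpha'}$. To see this, build an increasing chain $(T_\xi)_{\xi<\theta}$ starting with $T_0$, adding to $T_\xi$ an upper bound for each of its subsets of size $<\theta$ to get $T_{\xi+1}$, and taking unions at limits. Sizes stay at most $(2^{\alpha'})^{<\theta}=2^{\alpha'}$, since $\theta\le\alpha'$. The union $T$ is $\theta$-directed, because by regularity of $\theta$ a subset of size $<\theta$ already lies in some $T_\xi$.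

Let $\hat Q$ be the set of $\theta$-directed $T\subseteq Q$ of size $<\lambda''$, that is, of size $\le2^{\alpha'}$, ordered by inclusion. The union of at most $2^{\alpha'}$ members of $\hat Q$ has size $\le2^{\alpha'}$, so it lies in a member. Thus $\hat Q$ is $\lambda''$-directed, and $\bigcup\hat Q=Q$. Put $X_T=\operatorname{colim}E{\restriction}T$ in $\mathcal M_i$. Then $X=\operatorname{colim}_{T\in\hat Q}X_T$ in $\mathcal M_i$. Indeed, a cocone $(z_T:X_T\to Z)$ gives arrows $z_q:E(q)\to X_T\to Z$ for $q\in T$. They do not depend on $T$ because $\hat Q$ is directed, and they are compatible because $q\le q'$ lie in a common $T$. Conversely, a cocone on $E$ restricts to each $T$.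

All these colimits are $\theta$-directed, so by Proposition 2(ii) they are also colimits in $\mathcal M$. In $\mathcal M$, each $X_T$ is a colimit of fewer than $\lambda''$ objects which are $\lambda'$-presentable, hence $\lambda''$-presentable; so $X_T$ is $\lambda''$-presentable by (F1). Up to isomorphism there is only a set of such $X_T$, for all $i$ and all diagrams $T\to\mathcal M_i$ with values in $S_i$ and $|T|<\lambda''$. So $\mathcal M$ is $\lambda''$-accessible. $\square$

**Theorem 4 (full embeddings, ZFC).** Any directed colimit of accessible categories and accessible full embeddings is accessible.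

**Proof.** By the example after the definition of concentration, for regular $\theta>|I|$ every $\theta$-directed diagram has a $\theta$-concentration. Apply Proposition 3. $\square$

So what changes without fullness? Propositions 2 and 3 did not use it. It entered only in the remark that every diagram concentrates.

## 2. Placing arrows in one stage: filtrations of posets

Let $D:P\to\mathcal M$ be $\lambda$-directed with $\lambda>|I|$, the embeddings no longer full. Lemma 1 still puts cofinally many objects into one $\mathcal M_{i_0}$. The arrows give relations: $p$ is related to $q$ at level $i$ if $D(p\to q)\in\mathcal M_i$. We abstract.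

**Definition.** Let $I$ be a nonempty directed poset. An *$I$-filtration* of a poset $P$ is a family $(C_i)_{i\in I}$ of reflexive transitive relations contained in $\le_P$, with $C_i\subseteq C_j$ for $i\le j$ and $\bigcup_iC_i={\le_P}$. For regular $\theta,\lambda$, let $\mathrm{FP}^I(\theta,\lambda)$ be the statement: *for every $\lambda$-directed poset $P$ and every $I$-filtration $(C_i)$ of $P$ there are $i\in I$ and a cofinal $A\subseteq P$ such that $(A,C_i\cap A^2)$ is $\theta$-directed.*

We write $(A,C_i)$ for $(A,C_i\cap A^2)$. The statement survives decreasing $\theta$ and increasing $\lambda$. If $I$ has a largest element $i$, then $C_i={\le}$ and $A=P$ works whenever $\lambda\ge\theta$. If $P$ has a largest element $p$, then $A=\{p\}$ works.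

**Example.** $\mathrm{FP}^\omega(\aleph_0,\aleph_0)$ fails. On $P=\omega$ let $p\,C_n\,q$ iff $p=q$ or $p\le q\le n$. This is an $\omega$-filtration. If $A$ is cofinal, it contains two distinct elements $>n$. A common upper bound of them for $C_n$ would have to equal both, or be $\le n$; neither is possible.

**Lemma 5.** If $\mathrm{FP}^I(\theta,\lambda)$ holds with $\lambda>|I|$, then for every $I$-indexed directed system of embeddings with union $\mathcal M$, every $\lambda$-directed diagram in $\mathcal M$ has a $\theta$-concentration.

**Proof.** Given $D:P\to\mathcal M$, Lemma 1 yields $i_0$ with $P'=\{p:D(p)\in\mathcal M_{i_0}\}$ cofinal in $P$, and $P'$ is $\lambda$-directed. On $P'$ let $p\,C_j\,q$ iff $p\le q$ and ($p=q$ or $D(p\to q)\in\mathcal M_j$). These relations are reflexive and, since $\mathcal M_j$ is closed under composition, transitive. They increase with $j$, and their union is $\le$. So there are $i'$ and $A$ cofinal in $P'$, hence in $P$, with $(A,C_{i'})$ $\theta$-directed. Take $i\ge i',i_0$. Then $(A,C_i)$ is $\theta$-directed because $C_i\supseteq C_{i'}$, it is a partial order contained in $\le$, and $D$ maps it into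 $\mathcal M_i$. So $(i,A,C_i)$ is a $\theta$-concentration. $\square$

How could one prove $\mathrm{FP}^I(\theta,\lambda)$? The sensible attempt is to use Lemma 1 once more, for large $\lambda$. Fix $p$. Since $\uparrow\! p=\bigcup_i\{q:p\,C_i\,q\}$ is cofinal, there are $i_p$ and a cofinal $B_p$ with $p\,C_{i_p}\,q$ for all $q\in B_p$. Again by Lemma 1, $A=\{p:i_p=i\}$ is cofinal for some $i$. So each $a\in A$ is $C_i$-below cofinally many $q$. To find an upper bound of $a,a'\in A$ we need an element of $A\cap B_a\cap B_{a'}$, and here the argument stops: cofinal sets can be disjoint. The step would be legitimate if "cofinal" were replaced by a notion of largeness that is closed under intersection and still satisfies the pigeonhole. Such a notion is a sufficiently complete ultrafilter.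

**Definition.** Let $\chi$ be an infinite cardinal. A cardinal $\kappa$ is *$\chi^+$-strongly compact* if every $\kappa$-complete (proper) filter extends to a $\chi^+$-complete ultrafilter. A strongly compact $\kappa$, for which every $\kappa$-complete filter extends to a $\kappa$-complete ultrafilter, has this property for every infinite $\chi<\kappa$.

**Proposition 6.** If $\kappa$ is $\chi^+$-strongly compact and $|I|\le\chi$, then $\mathrm{FP}^I(\chi^+,\kappa^+)$ holds.

**Proof.** Let $P$ be $\kappa^+$-directed with $I$-filtration $(C_i)$. The sets containing some $\uparrow\! p$ form a proper filter. It is $\kappa^+$-complete, because $\kappa$ many sets $\uparrow\! p$ have an intersection that contains some $\uparrow\! q$. So it is $\kappa$-complete and extends to a $\chi^+$-complete ultrafilter $U$. If a member of $U$ is a union of at most $\chi$ pieces, one piece is in $U$; otherwise the complements of the pieces would be in $U$, and their intersection with the given set is empty. Since $\uparrow\! p=\bigcup_i\{q:p\,C_i\,q\}\in U$, there is $i_p$ with $\{q:p\,C_{i_p}\,q\}\in U$, and then there is $i$ with $A=\{p:i_p=i\}\in U$. The set $A$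 meets every $\uparrow\! p$, so it is cofinal. If $\Gamma\subseteq A$ and $|\Gamma|\le\chi$, then $A\cap\bigcap_{\gamma\in\Gamma}\{q:\gamma\,C_i\,q\}\in U$ is nonempty, and any element of it is an upper bound of $\Gamma$ in $(A,C_i)$. $\square$

So FP is sufficient, and large cardinals give it. Two questions remain. Does closure of accessible categories force FP? Can FP fail for all large $\lambda$?

## 3. Sets with a filtration, and the three theorems

To force FP we need one union of categories whose colimits see every filtration of every poset.

**Definition.** Let $I$ be a nonempty directed poset. Objects are $X=(X,(X_i)_{i\in I})$ with $X$ a set, $X_i\subseteq X$, $X_i\subseteq X_j$ for $i\le j$, and $\bigcup_iX_i=X$. For $i\in I$, the category $\mathcal E_i=\mathcal E_i^I$ has these objects, and its morphisms $X\to Y$ are the functions $f:X\to Y$ with $f(X_j)\subseteq Y_j$ for all $j\ge i$. If $i\le j$ then $\mathcal E_i\subseteq\mathcal E_j$ with the same objects. Let $\mathcal E^I=\bigcup_i\mathcal E_i$, which is the colimit in $\mathbf{CAT}$.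

A morphism of $\mathcal E^\omega$ is a function that preserves the filtration from some level on. Let $N=\omega$ with $N_j=\{0,\dots,j\}$. The function $x\mapsto\max(x,5)$ is in $\mathcal E_5$ and not in $\mathcal E_4$, since it sends $4\in N_4$ to $5\notin N_4$. The function $x\mapsto x+1$ is not in $\mathcal E^\omega$, since it maps $j\in N_j$ outside $N_j$ for every $j$.

For a cardinal $\mu$, $\square_\mu$ means: there are clubs $C_\beta\subseteq\beta$ for all limit $\beta<\mu^+$, with $\mathrm{otp}\,C_\beta\le\mu$ and $C_\gamma=C_\beta\cap\gamma$ whenever $\gamma\in\mathrm{acc}(C_\beta)$. Here $\mathrm{acc}(C)=\{\gamma<\sup C:\gamma=\sup(C\cap\gamma)>0\}$. For instance, a cofinal $C\subseteq\beta$ of type $\omega$ has $\mathrm{acc}(C)=\emptyset$ and is subject to no coherence condition.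

**Theorem A (ZFC).** If $\square_\mu$ holds for a proper class of singular cardinals $\mu$ of cofinality $\omega$, then $\mathcal E^\omega=\operatorname{colim}_{n<\omega}\mathcal E^\omega_n$ is not accessible; for no regular $\lambda$ does it have all $\lambda$-directed colimits. This applies if $V=L$, and more generally if $0^\#$ does not exist. Hence, if ZFC is consistent, so is ZFC + "some colimit of an $\omega$-chain of accessible categories and accessible embeddings is not accessible".

**Theorem B (ZFC).** Let $I$ be a nonempty directed poset and $\chi=|I|+\aleph_0$. The following are equivalent.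

- (a) Every $I$-indexed directed colimit of accessible categories and accessible embeddings is accessible.
- (b) $\mathcal E^I$ is accessible.
- (c) $\mathcal E^I$ has $\lambda$-directed colimits for some regular $\lambda$.
- (d) $\mathrm{FP}^I(\chi^+,\lambda)$ holds for some regular $\lambda$.
- (e) For every regular $\theta$ there is a regular $\lambda$ with $\mathrm{FP}^I(\theta,\lambda)$.

**Theorem C (ZFC).** (i) Let $\chi$ be an infinite cardinal. If there is a $\chi^+$-strongly compact cardinal, then (a)–(e) hold for every $I$ with $|I|\le\chi$. So a single strongly compact cardinal $\kappa$ suffices for all directed colimits of size $<\kappa$, and "for every $\chi$ there is a $\chi^+$-strongly compact cardinal" suffices for closure under all directed colimits of accessible embeddings. (ii) If (a)–(e) hold for $I=\omega$, then there is $\lambda$ such that $\square_\mu$ fails for all singular $\mu\ge\lambda$ of cofinality $\omega$. In particular $0^\#$ exists.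

The categories in the chain of Theorem A are as good as possible.

**Lemma 7.** Each $\mathcal E_i$ is finitely accessible, indeed locally finitely presentable. For $i\le j$ the inclusion $\mathcal E_i\to\mathcal E_j$ is an embedding that preserves directed colimits, indeed all limits and colimits.

**Proof.** The inclusion is the identity on objects and faithful, so it is an embedding.

**Step 1: replace $\mathcal E_i$ by a functor category.** Let $\mathrm{Mono}(\uparrow\! i)$ be the full subcategory of $\mathbf{Set}^{\uparrow i}$ of functors with injective transition maps. Send $X$ to $(X_j)_{j\ge i}$. Since $I$ is directed, each $k$ lies below some $j\ge i$, so $X=\bigcup_{j\ge i}X_j$. Hence a natural family $f_j:X_j\to Y_j$ ($j\ge i$) glues to exactly one function $X\to Y$, and this is a morphism of $\mathcal E_i$; so the functor is fully faithful. It is essentially surjective. For $F\in\mathrm{Mono}(\uparrow\! i)$ put $X=\operatorname{colim}F$, $X_j=\mathrm{im}(F_j\to X)$ for $j\ge i$, and $X_k=\emptyset$ for $k\not\ge i$. The $X_j$ increase, they cover $X$, and $F_j\to X$ is injective because $\uparrow\! i$ is directed and the transition maps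 are injective. Under these equivalences the inclusion $\mathcal E_i\to\mathcal E_j$ becomes restriction along $\uparrow\! j\subseteq\uparrow\! i$.

**Step 2: $\mathrm{Mono}(\uparrow\! i)$ is locally finitely presentable.** It is closed under directed colimits in $\mathbf{Set}^{\uparrow i}$, because directed colimits of injections are injections. It is reflective, with $(RF)_j=\mathrm{im}(F_j\to\operatorname{colim}F)$. Indeed, let $f:F\to G$ with $G$ in $\mathrm{Mono}(\uparrow\! i)$. Two elements of $F_j$ identified in $\operatorname{colim}F$ have $f_j$-images identified in $\operatorname{colim}G$, and $G_j\to\operatorname{colim}G$ is injective; so $f_j$ factors uniquely through the surjection $F_j\to(RF)_j$, naturally in $j$. So $\mathrm{Mono}(\uparrow\! i)$ is complete and cocomplete. As the inclusion into $\mathbf{Set}^{\uparrow i}$ preserves directed colimits, $\mathrm{Hom}(RF,\operatorname{colim}G_s)=\mathrm{Hom}(F,\operatorname{colim}G_s)$ shows that $R$ sends finitely presentable objects to finitely presentable ones. If $G\in\mathrm{Mono}(\uparrow\! i)$ is a directed colimit of finitely presentable $F_s$ in $\mathbf{Set}^{\uparrow i}$, then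 $G\cong RG=\operatorname{colim}RF_s$. The finitely presentable objects of $\mathbf{Set}^{\uparrow i}$ form a set up to isomorphism, and the claim follows.

**Step 3: restriction preserves limits and colimits.** Limits and directed colimits in $\mathrm{Mono}(\uparrow\! i)$ are computed pointwise, so restriction preserves them. An arbitrary colimit is $R$ of the pointwise colimit, and $R$ commutes with restriction because $\uparrow\! j$ is cofinal in $\uparrow\! i$, so that $\operatorname{colim}F$ is the same set over both. $\square$

**A colimit that is missing.** Before the general argument, here is a case by hand: $\mathcal E^\omega$ does not have all colimits of $\omega$-chains. Use the filtration of $\omega$ in the example of Section 2. Let $D(p)=\{0,\dots,p\}$ with $D(p)_n=\{q:q\,C_n\,p\}$, so $D(p)_n=\{p\}$ for $n<p$ and $D(p)_n=D(p)$ for $n\ge p$. The inclusion $D(p)\to D(p')$ lies in $\mathcal E_{p'}$, since $D(p')_n=D(p')$ for $n\ge p'$. A cocone from $D$ to $Y$ is a function $f:\omega\to Y$, and every function is allowed: the finite set $f(D(p))$ lies in $Y_n$ for all large $n$. Suppose $g:\omega\to L$ is a colimit cocone. Choose $r(k)$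 with $g(k)\in L_{r(k)}$, put $s(k)=\max(r(k),k)+1$, and test with $Y=\omega$, $Y_n=\{k:s(k)\le n\}$ and $f=\mathrm{id}$. There is $h:L\to Y$ in some $\mathcal E_m$ with $hg=\mathrm{id}$. Then $g(k)\in L_{\max(r(k),m)}$ gives $k\in Y_{\max(r(k),m)}$, that is, $s(k)\le\max(r(k),m)$. For $k\ge m$ this is false.

This does not yet hurt accessibility, which needs $\lambda$-directed colimits only for *some* $\lambda$. But the method carries over: build a diagram from the filtration itself, glue its pieces to test objects with the identity function as a cocone, and read off what $hg=\mathrm{id}$ says.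

## 4. Colimits in $\mathcal E^I$ force concentration

**Proposition 8.** Let $\chi=|I|+\aleph_0$, let $\theta>\chi$ and $\lambda$ be regular with $\lambda>2^{<\theta}$. If $\mathcal E=\mathcal E^I$ has colimits of all diagrams indexed by $\lambda$-directed posets, then $\mathrm{FP}^I(\theta,\lambda)$ holds.

**Proof.** Here $2^{<\theta}=\sup_{\nu<\theta}2^\nu$, and $\lambda>2^{<\theta}\ge\theta>\chi$. Let $P$ be $\lambda$-directed with $I$-filtration $(C_i)$.

**Step 1: turn the filtration into a diagram.** Let $D(p)$ be the set $\downarrow\! p$ with $D(p)_i=\{q:q\,C_i\,p\}$. Since $\bigcup_iC_i={\le}$, this is an object. For $p\le p'$ let $D(p\to p')$ be the inclusion $\downarrow\! p\subseteq\downarrow\! p'$. If $p\,C_i\,p'$ and $j\ge i$, then $q\,C_j\,p$ implies $q\,C_j\,p'$ by transitivity; so the inclusion is in $\mathcal E_i$. Thus $D:P\to\mathcal E$ is a functor. A cocone from $D$ to $Y$ is a compatible family of functions $\downarrow\! p\to Y$, hence one function $f:P\to Y$ such that each $f{\restriction}{\downarrow\! p}$ is a morphism $D(p)\to Y$ of $\mathcal E$.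

**Step 2: build test cocones.** Every cofinal set should give a target. For cofinal $B\subseteq P$ let $X^B$ be the set $P$ with $X^B_j=\bigcup_{b\in B}D(b)_j$. It is an object, since $\bigcup_jX^B_j=\bigcup_{b\in B}{\downarrow\! b}=P$. The identity function is a cocone $D\to X^B$: given $p$, take $b\in B$ with $p\le b$ and $i$ with $p\,C_i\,b$; for $j\ge i$ we have $D(p)_j\subseteq D(b)_j\subseteq X^B_j$.

**Step 3: compare test objects through the colimit.** The colimit singles out one cofinal set $A$ that every other cofinal set must dominate. Let $g:P\to L$ be the colimit cocone. For each $p$ choose $i_p$ with $g{\restriction}{\downarrow\! p}$ in $\mathcal E_{i_p}$. By Lemma 1 there are $i_0$ and a cofinal $A\subseteq P$ with $i_a=i_0$ for all $a\in A$. So $g(D(a)_j)\subseteq L_j$ for $a\in A$ and $j\ge i_0$; that is, $g:X^A\to L$ is in $\mathcal E_{i_0}$. For any cofinal $B$ there is $h:L\to X^B$ in some $\mathcal E_{j_0}$ with $hg=\mathrm{id}_P$ as functions. For $m\ge i_0,j_0$ we get $X^A_m=hg(X^A_m)\subseteq h(L_m)\subseteq X^B_m$. Since $C_m$ is reflexive, $A\subseteq X^A_m\subseteq X^B_m$. In words: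

$$\text{for every cofinal } B\subseteq P \text{ there is } m\in I \text{ such that for all } a\in A \text{ there is } b\in B \text{ with } a\,C_m\,b.\tag{1}$$

The order of quantifiers is the gain: one $m$ serves all $a\in A$, and $B$ is ours to choose. The defect is that $b$ still depends on $a$.

**Step 4: bound each small subset of $A$.** We remove the dependence of $b$ on $a$ by choosing a homogeneous $B$. Let $\Gamma\subseteq A$ with $|\Gamma|<\theta$. Since $\theta<\lambda$, the set of $b\in A$ with $b\ge\gamma$ for all $\gamma\in\Gamma$ is cofinal in $P$. For such $b$ define $F_b:\Gamma\to\mathcal P(I)$ by $F_b(\gamma)=\{i:\gamma\,C_i\,b\}$. There are at most $2^{\chi\cdot|\Gamma|}\le2^{<\theta}<\lambda$ such functions, because $\chi\cdot|\Gamma|<\theta$. By Lemma 1 there is a cofinal $B\subseteq A$ of such $b$ with $F_b=F$ constant. Take $m$ from (1) for this $B$. For each $\gamma\in\Gamma$ some $b\in B$ has $\gamma\,C_m\,b$, so $m\in F(\gamma)$; hence $\gamma\,C_m\,b$ for *all* $b\in B$. Any $b\in B$ is an upper bound of $\Gamma$ in $(A,C_m)$.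

**Step 5: make $m$ uniform.** So far $m$ depends on $\Gamma$. Suppose that for each $m\in I$ some $\Gamma_m\subseteq A$ of size $<\theta$ has no upper bound in $(A,C_m)$. Since $|I|<\theta$ and $\theta$ is regular, $\bigcup_m\Gamma_m$ has size $<\theta$. By Step 4 it is bounded in some $(A,C_m)$, and then so is $\Gamma_m$, a contradiction. Hence $(A,C_m)$ is $\theta$-directed for some $m$. $\square$

**Proof of Theorem B.** We prove (a)⇒(b)⇒(c)⇒(e)⇒(a) and (e)⇒(d)⇒(c).

(a)⇒(b): by Lemma 7, $\mathcal E^I$ is an $I$-indexed directed colimit of accessible categories and accessible embeddings. (b)⇒(c) holds by definition, and (e)⇒(d) is the case $\theta=\chi^+$.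

(c)⇒(e): let $\mathcal E^I$ have $\lambda_1$-directed colimits and let $\theta$ be regular. Increasing $\theta$ only strengthens $\mathrm{FP}^I(\theta,\lambda)$, so assume $\theta>\chi$. Take a regular $\lambda\ge\lambda_1$ with $\lambda>2^{<\theta}$. Since $\lambda$-directed posets are $\lambda_1$-directed, Proposition 8 gives $\mathrm{FP}^I(\theta,\lambda)$.

(e)⇒(a): let $\mathcal M$ be the union of an $I$-indexed system of accessible categories and accessible embeddings. For regular $\theta>|I|$, (e) gives a regular $\lambda$ with $\mathrm{FP}^I(\theta,\lambda)$, and we may take $\lambda>|I|$. By Lemma 5, every $\lambda$-directed diagram in $\mathcal M$ has a $\theta$-concentration. So Proposition 3 applies.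

(d)⇒(c): increase $\lambda$ so that $\lambda>|I|$. By Lemma 5, every $\lambda$-directed diagram in $\mathcal E^I$ has a $\chi^+$-concentration. By Lemma 7 the hypotheses of Proposition 2 hold with $\theta=\chi^+>|I|$, so these diagrams have colimits. $\square$

**Proof of Theorem C(i).** Let $\kappa$ be $\chi^+$-strongly compact and $|I|\le\chi$. Proposition 6 gives $\mathrm{FP}^I(\chi^+,\kappa^+)$, hence $\mathrm{FP}^I((|I|+\aleph_0)^+,\kappa^+)$ by decreasing $\theta$; this is (d). If $\kappa$ is strongly compact and $|I|<\kappa$, use $\chi=|I|+\aleph_0<\kappa$. The last claim follows by applying the first to each $I$. $\square$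

## 5. Subadditive functions on pairs of ordinals

It remains to refute $\mathrm{FP}^\omega(\theta,\lambda)$ for all large $\lambda$. We look for bad $\omega$-filtrations of a successor cardinal, given by a function $c(\alpha,\beta)\in\omega$ for $\alpha\le\beta$, through $C_n=\{(\alpha,\beta):\alpha\le\beta,\ c(\alpha,\beta)\le n\}$. We require $c(\beta,\beta)=0$ and, for $\alpha\le\beta\le\gamma$,

$$c(\alpha,\gamma)\le\max(c(\alpha,\beta),c(\beta,\gamma)),\tag{2}$$
$$c(\alpha,\beta)\le\max(c(\alpha,\gamma),c(\beta,\gamma)).\tag{3}$$

Then $C_n$ is reflexive, and it is transitive by (2). Condition (3) says that two elements with a common upper bound in $C_n$ are themselves comparable in $C_n$. So if $(A,C_n)$ is directed, then $c\le n$ on all pairs from $A$, and a large such $A$ is excluded if the sets $\{\xi\le\beta:c(\xi,\beta)\le n\}$ are small.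

Such functions are built by recursion on the second argument. The next lemma says when one can pass a limit.

**Lemma 9 (extension).** Let $\beta$ be a limit ordinal, and let $c$ be defined on pairs below $\beta$, with $c(\xi,\xi)=0$, (2) and (3). Let $(\beta_\iota)_{\iota<\tau}$ be strictly increasing and cofinal in $\beta$, and let $(e_\iota)_{\iota<\tau}$ in $\omega$ be nondecreasing with $c(\beta_\iota,\beta_{\iota'})\le e_{\iota'}$ for $\iota<\iota'$. Put $c(\beta,\beta)=0$ and, for $\xi<\beta$, $c(\xi,\beta)=\max(c(\xi,\beta_\iota),e_\iota)$, where $\iota=\iota(\xi)$ is least with $\xi\le\beta_\iota$. Then (2) and (3) hold for all triples $\xi\le\zeta\le\beta$ with top element $\beta$.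

**Proof.** If $\zeta=\beta$, both are trivial. Let $\zeta<\beta$, $\iota=\iota(\xi)\le\iota'=\iota(\zeta)$, and
$$M=c(\zeta,\beta)=\max(c(\zeta,\beta_{\iota'}),e_{\iota'}).$$
First we compare $\beta_\iota$ with $\beta_{\iota'}$. We claim
$$c(\xi,\beta_\iota)\le\max(c(\xi,\beta_{\iota'}),M),\qquad c(\xi,\beta_{\iota'})\le\max(c(\xi,\beta),M).\tag{4}$$
If $\iota=\iota'$ both are trivial, since $c(\xi,\beta_\iota)\le c(\xi,\beta)$. If $\iota<\iota'$, note $c(\beta_\iota,\beta_{\iota'})\le e_{\iota'}\le M$. Then (3) for $\xi\le\beta_\iota\le\beta_{\iota'}$ gives the first inequality, and (2) for the same triple gives $c(\xi,\beta_{\iota'})\le\max(c(\xi,\beta_\iota),M)\le\max(c(\xi,\beta),M)$.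

For (2) with top $\beta$: $e_\iota\le e_{\iota'}\le M$. By (4) and by (2) for $\xi\le\zeta\le\beta_{\iota'}$, $c(\xi,\beta_\iota)\le\max(c(\xi,\zeta),c(\zeta,\beta_{\iota'}),M)=\max(c(\xi,\zeta),M)$. So $c(\xi,\beta)\le\max(c(\xi,\zeta),c(\zeta,\beta))$.

For (3) with top $\beta$: by (3) for $\xi\le\zeta\le\beta_{\iota'}$ and by (4), $c(\xi,\zeta)\le\max(c(\xi,\beta_{\iota'}),c(\zeta,\beta_{\iota'}))\le\max(c(\xi,\beta),M)$. $\square$

**Proposition 10.** There is $c$ on the pairs $\alpha\le\beta<\omega_1$ with values in $\omega$, $c(\beta,\beta)=0$, (2), (3), and $\{\xi\le\beta:c(\xi,\beta)\le n\}$ finite for all $\beta,n$. Consequently $\mathrm{FP}^\omega(\aleph_0,\aleph_1)$ fails.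

**Proof.** Put $c(0,0)=0$. At $\beta=\gamma+1$ put $c(\beta,\beta)=0$ and $c(\xi,\beta)=c(\xi,\gamma)$ for $\xi\le\gamma$; all conditions pass from $\gamma$ to $\beta$. At a limit $\beta$ choose $\beta_0<\beta_1<\cdots$ cofinal in $\beta$ and let $e_j=\max(\{j\}\cup\{c(\beta_k,\beta_{k'}):k<k'\le j\})$. This is nondecreasing and Lemma 9 applies. If $\xi<\beta$ and $c(\xi,\beta)\le m$, then $\iota(\xi)\le e_{\iota(\xi)}\le m$ and $c(\xi,\beta_{\iota(\xi)})\le m$. So $\{\xi\le\beta:c(\xi,\beta)\le m\}\subseteq\{\beta\}\cup\bigcup_{j\le m}\{\xi\le\beta_j:c(\xi,\beta_j)\le m\}$, which is finite.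

The poset $\omega_1$ is $\aleph_1$-directed, and the $C_n$ form an $\omega$-filtration. If $A$ is cofinal and $(A,C_n)$ is directed, then $c\le n$ on pairs from $A$ by (3). Choose $\beta\in A$ with $A\cap\beta$ infinite; then $\{\xi\le\beta:c(\xi,\beta)\le n\}$ is infinite, a contradiction. $\square$

In this example $\lambda=\aleph_1>|I|$, so the attempt of Section 2 ran into a true obstacle. But we need failure for arbitrarily large $\lambda$, so we must climb to $\mu^+$ with $\mu$ large. There are then $\beta<\mu^+$ of uncountable cofinality. A nondecreasing sequence $(e_\iota)$ in $\omega$ cofinal with such a $\beta$ is eventually constant, so Lemma 9 can be used only if some cofinal subset of $\beta$ already has bounded $c$-values. The recursion must prepare such sets in advance, for all $\beta$ at once and consistently. The coherent clubs of $\square_\mu$ do this: we keep $c$ bounded along $\mathrm{acc}(C_\beta)$. The smallness condition "finite" is relaxed to "of size $\le\mu_n$", where $\mu=\sup_n\mu_n$.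

## 6. Square sequences refute $\mathrm{FP}^\omega$

**Lemma 11.** Let $\mu$ be singular with $\mathrm{cf}\,\mu=\omega$, $\mu=\sup_n\mu_n$ with $\mu_n$ increasing infinite cardinals, and assume $\square_\mu$. Then there is $c:\{(\alpha,\beta):\alpha\le\beta<\mu^+\}\to\omega$ with $c(\beta,\beta)=0$, (2), (3), and
$$|\{\xi\le\beta:c(\xi,\beta)\le n\}|\le\mu_n\quad\text{for all }\beta<\mu^+,\ n<\omega.\tag{5}$$

**Proof.**

**Step 1: make the order types $<\mu$.** We want to measure each $\mathrm{otp}\,C_\beta$ by some $\mu_n$. If $\mathrm{otp}\,C_\beta=\mu$, then $\mathrm{cf}\,\beta=\omega$, and we replace $C_\beta$ by a cofinal subset of $\beta$ of type $\omega$, which is club and has no accumulation points below $\beta$. Coherence survives: if $\gamma\in\mathrm{acc}(C_\beta)$ for a new $C_\beta$, then $C_\beta$ was not replaced, so $C_\beta\cap\gamma$ has type $<\mu$. This set was the old $C_\gamma$, so $C_\gamma$ was not replaced either. From now on $\mathrm{otp}\,C_\beta<\mu$ for all $\beta$.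

**Step 2: set up the recursion.** Let $h(\tau)=\min\{n:|\tau|\le\mu_n\}$ for $\tau<\mu$; this is nondecreasing in $\tau$. We define $c(\cdot,\beta)$ by recursion on $\beta$, with $c(\beta,\beta)=0$, maintaining (2), (3), (5) and
$$\text{if }\beta\text{ is a limit and }\gamma\in\mathrm{acc}(C_\beta),\text{ then } c(\gamma,\beta)\le h(\mathrm{otp}\,C_\beta).\tag{6}$$
The case $\beta=0$ is trivial. For $\beta=\gamma+1$ put $c(\xi,\beta)=c(\xi,\gamma)$ for $\xi\le\gamma$. Then (2) and (3) with top $\beta$ are those with top $\gamma$, or trivial if the middle element is $\beta$. The set in (5) grows by the element $\beta$ only, and $\mu_n$ is infinite.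

**Step 3: $\beta$ limit with $\mathrm{acc}(C_\beta)$ cofinal in $\beta$.** Here (6) provides the bounded cofinal set. Let $n=h(\mathrm{otp}\,C_\beta)$, let $(\beta_\iota)_{\iota<\tau}$ enumerate $\mathrm{acc}(C_\beta)$ increasingly, and let $e_\iota=n$ for all $\iota$. For $\iota<\iota'$ we have $C_{\beta_{\iota'}}=C_\beta\cap\beta_{\iota'}$, so $\beta_\iota\in\mathrm{acc}(C_{\beta_{\iota'}})$, and (6) at $\beta_{\iota'}$ gives $c(\beta_\iota,\beta_{\iota'})\le h(\mathrm{otp}\,C_{\beta_{\iota'}})\le n$. So Lemma 9 applies and gives (2) and (3).

Condition (6) holds because $c(\beta_\iota,\beta)=\max(0,n)=n$. For (5): if $m<n$, the set $\{\xi\le\beta:c(\xi,\beta)\le m\}$ is $\{\beta\}$, since $c(\xi,\beta)\ge n$ for $\xi<\beta$. If $m\ge n$, it is contained in $\{\beta\}\cup\bigcup_{\iota<\tau}\{\xi\le\beta_\iota:c(\xi,\beta_\iota)\le m\}$. Since $|\tau|\le|\mathrm{otp}\,C_\beta|\le\mu_n$, its size is at most $1+\mu_n\cdot\mu_m=\mu_m$.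

**Step 4: $\beta$ limit with $\mathrm{acc}(C_\beta)$ bounded in $\beta$.** Here we proceed as on $\omega_1$, starting from the last accumulation point. If $\mathrm{acc}(C_\beta)\ne\emptyset$, let $\gamma=\max\mathrm{acc}(C_\beta)$; the maximum exists because the supremum of $\mathrm{acc}(C_\beta)$ is below $\beta$ and is again a limit point of $C_\beta$. If $\mathrm{acc}(C_\beta)=\emptyset$, let $\gamma=\min C_\beta$. In both cases $\gamma\in C_\beta$. The set $C_\beta\setminus\gamma$ is unbounded in the limit ordinal $\beta$ and has no accumulation point strictly between $\gamma$ and $\beta$. So the supremum of its first $\omega$ elements is $\beta$, and it has type $\omega$. Enumerate it as $\gamma=\beta_0<\beta_1<\cdots$. Let $n=h(\mathrm{otp}\,C_\beta)$ and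
$$e_j=\max(\{n,j\}\cup\{c(\beta_k,\beta_{k'}):k<k'\le j\}).$$
This is nondecreasing and $c(\beta_k,\beta_j)\le e_j$ for $k<j$, so Lemma 9 applies and gives (2) and (3).

For (5): if $\xi<\beta$ and $c(\xi,\beta)\le m$, then $\iota(\xi)\le e_{\iota(\xi)}\le m$ and $c(\xi,\beta_{\iota(\xi)})\le m$. So the set is contained in $\{\beta\}\cup\bigcup_{j\le m}\{\xi\le\beta_j:c(\xi,\beta_j)\le m\}$, of size $\le\mu_m$. For (6): suppose $\mathrm{acc}(C_\beta)\ne\emptyset$. Since $C_\gamma=C_\beta\cap\gamma$, we have $\mathrm{acc}(C_\beta)=\mathrm{acc}(C_\gamma)\cup\{\gamma\}$. First, $c(\gamma,\beta)=\max(c(\gamma,\gamma),e_0)=e_0=n$. Next, let $\delta\in\mathrm{acc}(C_\gamma)$. Then $\iota(\delta)=0$ and $c(\delta,\beta)=\max(c(\delta,\gamma),n)=n$, because (6) at $\gamma$ gives $c(\delta,\gamma)\le h(\mathrm{otp}\,C_\gamma)\le n$. $\square$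

**Lemma 12.** If $\mu$ is singular of cofinality $\omega$, $\lambda$ is regular with $\mu^+\ge\lambda$, and $\square_\mu$ holds, then $\mathrm{FP}^\omega(\aleph_0,\lambda)$ fails. Hence $\mathrm{FP}^\omega(\theta,\lambda)$ fails for every regular $\theta$.

**Proof.** The poset $P=\mu^+$ is $\lambda$-directed, since $\mu^+$ is regular and $\lambda\le\mu^+$. With $\mu_n$ and $c$ from Lemma 11, the relations $C_n=\{(\alpha,\beta):\alpha\le\beta,\ c(\alpha,\beta)\le n\}$ form an $\omega$-filtration. Suppose $A\subseteq\mu^+$ is cofinal and $(A,C_n)$ is directed. For $\alpha<\beta$ in $A$ take an upper bound $\gamma\in A$ of both in $(A,C_n)$; by (3), $c(\alpha,\beta)\le\max(c(\alpha,\gamma),c(\beta,\gamma))\le n$. Since $|A|=\mu^+$, there is $\beta\in A$ with $|A\cap\beta|\ge\mu_n^+$. Then $|\{\xi\le\beta:c(\xi,\beta)\le n\}|>\mu_n$, contradicting (5). The last claim holds because FP survives decreasing $\theta$. $\square$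

## 7. Squares in $L$, and non-accessible unions

**Proof of Theorem A.**

**Step 1: squares exclude colimits.** By Lemma 7, $(\mathcal E^\omega_n)_{n<\omega}$ is an $\omega$-chain of accessible categories and accessible embeddings. In fact the categories are locally finitely presentable and the embeddings preserve all limits and colimits. Its colimit in $\mathbf{CAT}$ is the union $\mathcal E^\omega$. Suppose $\mathcal E^\omega$ has $\lambda_1$-directed colimits for some regular $\lambda_1$. Let $\theta=\aleph_1$ and let $\lambda\ge\lambda_1$ be regular with $\lambda>2^{\aleph_0}=2^{<\theta}$. Since $\lambda$-directed posets are $\lambda_1$-directed, Proposition 8 yields $\mathrm{FP}^\omega(\aleph_1,\lambda)$. By hypothesis there is a singular $\mu\ge\lambda$ of cofinality $\omega$ with $\square_\mu$, and Lemma 12 says that $\mathrm{FP}^\omega(\aleph_1,\lambda)$ fails. This is a contradiction. So $\mathcal E^\omega$ lacks $\lambda$-directed colimits for every regular $\lambda$, and it is not accessible.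

**Step 2: squares are available if $V=L$.** In that case $\square_\mu$ holds for every uncountable cardinal $\mu$ (R. Jensen, *The fine structure of the constructible hierarchy*, Ann. Math. Logic 4 (1972)). The singular cardinals of cofinality $\omega$ form a proper class, since they include all $\aleph_{\alpha+\omega}$.

**Step 3: squares are available if $0^\#$ does not exist.** We use $0^\#$ only through Jensen's covering theorem (Devlin–Jensen, *Marginalia to a theorem of Silver*, 1975): if $0^\#$ does not exist, then $(\mu^+)^L=\mu^+$ for every singular cardinal $\mu$. Such a $\mu$ is an uncountable cardinal in $L$, so $L$ has a $\square_\mu$-sequence, indexed by the limit ordinals below $(\mu^+)^L=\mu^+$. The notions "club in $\beta$", "$\mathrm{otp}\le\mu$" and coherence are absolute, so it is a $\square_\mu$-sequence in $V$.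

**Step 4: consistency.** By Gödel, Con(ZFC) implies Con(ZFC + $V=L$), and in a model of the latter Step 1 applies. $\square$

So, assuming ZFC is consistent, ZFC alone does not prove that directed colimits of accessible categories and accessible embeddings are accessible. Provided a proper class of strongly compact cardinals is consistent, ZFC does not refute it either, by the second result quoted in Section 1, or by Theorem C(i).

**Proof of Theorem C(ii).** Let (a)–(e) hold for $I=\omega$. Then (d) gives $\mathrm{FP}^\omega(\aleph_1,\lambda)$ for some regular $\lambda$. By Lemma 12, $\square_\mu$ fails for every singular $\mu\ge\lambda$ of cofinality $\omega$. If $0^\#$ did not exist, $\square_\mu$ would hold for every singular $\mu$ by Step 3 above. So $0^\#$ exists. $\square$
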